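\title{Parametric representation of univalent subordination chains in reflexive Banach spaces}

\begin{abstract}
Let $X$ be a reflexive complex Banach space with unit ball $\mathbb{B}$ and let $A$ be a bounded operator on $X$. We prove that the transition mappings of every $A$-normalized univalent subordination chain $f(z,t)$ on $\mathbb{B}$ are generated by a Herglotz vector field; neither regularity of the chain in $t$ nor separability of $X$ is assumed. We deduce that, if $k_+(A)<2m(A)$ and the mappings $e^{-tA}f(\cdot,t)$ are uniformly bounded on each smaller ball, then $f(\cdot,0)$ has $A$-parametric representation. This proves a conjecture from the paper of Graham, Hamada, Kohr and Kohr on the Loewner PDE in infinite dimensions. We also characterize these chains by several equivalent conditions, among them an explicit bound and a sharp growth condition.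
\end{abstract}

\section{Chains, vector fields and the problem}\label{sec:problem}

Throughout, $X\ne\{0\}$ is a reflexive complex Banach space, $\mathbb{B}$ is its open unit ball, $\overline{\mathbb{B}}_r=\{z\in X:\|z\|\le r\}$ for $r\in(0,1)$, and $L(X)$ is the space of bounded linear operators on $X$. ``Almost every'' (a.e.) refers to Lebesgue measure. A mapping is \emph{holomorphic} if it has a complex linear Fr\'echet derivative at each point, and \emph{univalent} if it is holomorphic and injective. A \emph{Schwarz mapping} is a holomorphic mapping $v:\mathbb{B}\to\mathbb{B}$ with $v(0)=0$.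

\begin{definition}\label{def:chain}
Let $A\in L(X)$. An \emph{$A$-normalized univalent subordination chain}, briefly an \emph{$A$-chain}, is a mapping $f:\mathbb{B}\times[0,\infty)\to X$ such that
\begin{enumerate}
\item[(a)] $f(\cdot,t)$ is univalent on $\mathbb{B}$, $f(0,t)=0$ and $Df(0,t)=e^{tA}$ for each $t\ge0$;
\item[(b)] for $0\le s\le t$ there is a Schwarz mapping $v(\cdot,s,t)$ with $f(z,s)=f(v(z,s,t),t)$ for $z\in\mathbb{B}$.
\end{enumerate}
The mappings $v(\cdot,s,t)$ are unique because $f(\cdot,t)$ is injective. They are the \emph{transition mappings} of the chain.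
\end{definition}

The images $f(\mathbb{B},t)$ increase with $t$, and the normalization $Df(0,t)=e^{tA}$ prescribes their growth at the origin. Nothing else is assumed about the dependence on $t$. The simplest chain is $f(z,t)=e^{tA}z$ for an operator with $\|e^{-\tau A}\|\le1$ for $\tau\ge0$. Its transition mappings $v(z,s,t)=e^{-(t-s)A}z$ solve $\partial v/\partial t=-Av$. For a general chain one expects an equation $\partial v/\partial t=-h(v,t)$ whose right-hand side has linear part $-A$ and does not let $\|v\|$ increase.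

The last requirement is expressed by support functionals. For $x\in X\setminus\{0\}$ let
\[
T(x)=\{l\in X^*:\ l(x)=\|x\|,\ \|l\|=1\},
\]
which is nonempty by the Hahn--Banach theorem and satisfies $T(\lambda x)=T(x)$ for $\lambda>0$. In a Hilbert space $T(x)$ consists of the single functional $\langle\cdot,x/\|x\|\rangle$. Along a curve $u(t)$ the derivative of $\|u\|$ is $\operatorname{Re}l(u')$ for $l\in T(u)$ (Lemma~\ref{lem:norm}), so $\operatorname{Re}l(y)$ is the radial component of a vector $y$ at the point $x$. Let $\mathcal{N}$ be the set of holomorphic mappings $g:\mathbb{B}\to X$ with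
\[
g(0)=0,\qquad \operatorname{Re}l(g(z))\ge0\quad\text{for all } z\in\mathbb{B}\setminus\{0\},\ l\in T(z).
\]
Recall that a function $[0,\infty)\to X$ is \emph{strongly measurable} if it is the a.e.\ limit in norm of a sequence of simple functions. Continuous functions are strongly measurable, and so is an a.e.\ limit of a sequence of strongly measurable functions.

\begin{definition}\label{def:field}
A \emph{Herglotz vector field with linear part $A$} is a mapping $h:\mathbb{B}\times[0,\infty)\to X$ such that
\begin{enumerate}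
\item[(H1)] $h(z,\cdot)$ is strongly measurable on $[0,\infty)$ for each $z\in\mathbb{B}$;
\item[(H2)] there is a null set $E\subset[0,\infty)$ such that $h(\cdot,t)\in\mathcal{N}$ and $Dh(0,t)=A$ for every $t\in[0,\infty)\setminus E$;
\item[(H3)] for each $r\in(0,1)$ and $T>0$ there is $K(r,T)>0$ with $\|h(z,t)\|\le K(r,T)$ for $\|z\|\le r$ and $t\in[0,T]\setminus E$.
\end{enumerate}
\end{definition}

The set $E$ does not depend on $z$; this will be the main difficulty. Two numbers describe the linear part:
\[
m(A)=\inf\{\operatorname{Re}l(Ax):\ \|x\|=1,\ l\in T(x)\},\qquad k_+(A)=\lim_{t\to\infty}\frac{\log\|e^{tA}\|}{t}.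
\]
The first bounds from below the instantaneous rate at which $\|e^{-tA}x\|$ decays. The second is the long-time growth rate of $\|e^{tA}\|$ and equals the maximum of $\operatorname{Re}\lambda$ over the spectrum of $A$. We write $m=m(A)$ and $k_+=k_+(A)$. The passage from fields to chains is given by the following theorem.

\begin{theorem}[Graham, Hamada, Kohr and Kohr \cite{GHKK13}]\label{thm:known}
Let $k_+(A)<2m(A)$ and let $h$ be a Herglotz vector field with linear part $A$. For each $s\ge0$ and $z\in\mathbb{B}$ the initial value problem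
\begin{equation}\label{eq:ivp}
\frac{\partial v}{\partial t}=-h(v,t),\quad t\in[s,\infty)\setminus E_{s,z},\qquad v(z,s,s)=z,
\end{equation}
where $E_{s,z}\subset[s,\infty)$ is a null set depending only on $s$ and $z$, has a unique solution $v=v(z,s,t)$ with the following properties: $v(\cdot,s,t)$ is a univalent Schwarz mapping with $Dv(0,s,t)=e^{-(t-s)A}$ for $t\ge s\ge0$; $v(z,s,\cdot)$ is Lipschitz continuous on $[s,\infty)$ uniformly with respect to $z\in\overline{\mathbb{B}}_r$, $r\in(0,1)$; the limit
\begin{equation}\label{eq:limit}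
f(z,s)=\lim_{t\to\infty}e^{tA}v(z,s,t)
\end{equation}
exists uniformly on each $\overline{\mathbb{B}}_r$ for each $s\ge0$; and $f$ is an $A$-chain.
\end{theorem}

We call $v$ the \emph{flow} of $h$ and $f$ the \emph{chain generated by $h$}. A mapping $g:\mathbb{B}\to X$ has \emph{$A$-parametric representation} if there is a Herglotz vector field with linear part $A$ whose flow satisfies $g(z)=\lim_{t\to\infty}e^{tA}v(z,0,t)$ uniformly on each $\overline{\mathbb{B}}_r$.

The number $2m$ comes from the quadratic terms of $h$. The derivative of $e^{tA}v$ in $t$ is $e^{tA}(Av-h(v,t))$, the vector $Av-h(v,t)$ is of order $\|v\|^2$, and $\|v\|$ decays at least like $e^{-mt}$. So the derivative is of order $\|e^{tA}\|e^{-2mt}$, which is integrable when $k_+<2m$.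

\begin{example}\label{ex:resonance}
Let $X=\mathbb{C}^2$ with the Euclidean norm and $A=\operatorname{diag}(1,\lambda)$ with $\lambda\ge1$. Then $m=\min_{\|x\|=1}(|x_1|^2+\lambda|x_2|^2)=1$, $\|e^{tA}\|=e^{\lambda t}$ and $k_+=\lambda$. For $|b|\le1$ the time-independent mapping $h_b(z)=(z_1,\lambda z_2-bz_1^2)$ is a Herglotz vector field with linear part $A$, since $\operatorname{Re}\langle h_b(z),z\rangle\ge|z_1|^2(1-|z_2|)+\lambda|z_2|^2\ge0$ on $\mathbb{B}$. The solution of \eqref{eq:ivp} with $s=0$ has $v_1=e^{-t}z_1$ and $\frac{\partial}{\partial t}(e^{\lambda t}v_2)=be^{(\lambda-2)t}z_1^2$, so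
\[
e^{tA}v(z,0,t)=\Big(z_1,\ z_2+bz_1^2\int_0^te^{(\lambda-2)\sigma}\,d\sigma\Big).
\]
For $b\ne0$ this converges on $\mathbb{B}$ exactly when $\lambda<2$, that is, when $k_+<2m$. In that case the limit shows that $z\mapsto(z_1,z_2+az_1^2)$ has $A$-parametric representation whenever $|a|\le1/(2-\lambda)$.
\end{example}

We study the converse of Theorem~\ref{thm:known}: which $A$-chains are generated by a field? Some condition is needed. If $\Phi:X\to X$ is univalent with $\Phi(0)=0$ and $D\Phi(0)=I$, then $\Phi(f(z,t))$ is an $A$-chain with the same transition mappings as $f$, and at most one chain with given transition mappings can satisfy \eqref{eq:limit}. The condition that singles it out asks the normalized mappings $e^{-tA}f(\cdot,t)$, all tangent to the identity at $0$, to stay bounded: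
\begin{equation}\label{eq:star}
\begin{gathered}
\text{for each } r\in(0,1)\text{ there is } M(r)>0\text{ such that}\\
\|e^{-tA}f(z,t)\|\le M(r)\quad\text{for }\|z\|\le r,\ t\ge0.
\end{gathered}\tag{$\ast$}
\end{equation}
For $X=\mathbb{C}$ and $A=1$ this holds for every chain with $M(r)=r/(1-r)^2$, by the growth theorem for normalized univalent functions on the disc. For $X=\mathbb{C}^2$ it can fail (Section~\ref{sec:sharp}). The problem, posed as a conjecture in \cite{GHKK23}, is the following.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $A\in L(X)$ satisfy $k_+(A)<2m(A)$ and let $f$ be an $A$-chain satisfying \eqref{eq:star}. Then $f(\cdot,0)$ has $A$-parametric representation.}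

\section{Results}\label{sec:results}

The conjecture is true. The main step does not involve $k_+$ or \eqref{eq:star}.

\begin{theorem}\label{thm:field}
Let $A\in L(X)$ and let $f$ be an $A$-chain with transition mappings $v$. There is a Herglotz vector field $h$ with linear part $A$, with $E=\emptyset$ and $\|h(z,t)\|\le\frac{4r}{(1-r)^2}\|A\|$ for $\|z\|\le r$, $t\ge0$, such that for all $s\ge0$ and $z\in\mathbb{B}$ the mapping $v(z,s,\cdot)$ is Lipschitz on $[s,\infty)$, uniformly for $\|z\|\le r$, and
\[
\frac{\partial v}{\partial t}(z,s,t)=-h(v(z,s,t),t)\quad\text{for a.e. }t\ge s,\qquad v(z,s,s)=z.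
\]
\end{theorem}

\begin{theorem}\label{thm:conj}
Let $k_+(A)<2m(A)$ and let $f$ be an $A$-chain satisfying \eqref{eq:star}, with transition mappings $v$. Then $v$ is the flow of the field $h$ of Theorem~\ref{thm:field}, and $f(z,s)=\lim_{t\to\infty}e^{tA}v(z,s,t)$ uniformly on $\overline{\mathbb{B}}_r$ for all $r\in(0,1)$ and $s\ge0$. In particular $f(\cdot,0)$ has $A$-parametric representation.
\end{theorem}

For an $A$-chain $f$ and $\rho\in(0,1)$ put $\mu_\rho(t)=\sup_{\|z\|\le\rho}\|e^{-tA}f(z,t)\|\in[0,\infty]$.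

\begin{theorem}\label{thm:equiv}
Let $k_+(A)<2m(A)$, so that $J=\int_0^\infty\|e^{\sigma A}\|e^{-2m\sigma}\,d\sigma<\infty$. For an $A$-chain $f$ with transition mappings $v$ the following are equivalent:
\begin{enumerate}
\item[(i)] \eqref{eq:star} holds;
\item[(ii)] \eqref{eq:star} holds with $M(r)=r+8\|A\|J\,\dfrac{r^2}{(1-r)^4}$;
\item[(iii)] $\liminf_{t\to\infty}\|e^{tA}\|e^{-2mt}\mu_\rho(t)=0$ for some $\rho\in(0,1)$;
\item[(iv)] $f(z,s)=\lim_{t\to\infty}e^{tA}v(z,s,t)$ for all $s\ge0$ and $z\in\mathbb{B}$;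
\item[(v)] $f$ is the chain generated by some Herglotz vector field with linear part $A$.
\end{enumerate}
Consequently, a mapping has $A$-parametric representation if and only if it is the initial element $f(\cdot,0)$ of an $A$-chain satisfying \eqref{eq:star}.
\end{theorem}

Condition (iii) is sharp: ``$\liminf=0$'' cannot be replaced by boundedness, and \eqref{eq:star} cannot simply be omitted from the conjecture (Proposition~\ref{prop:sharp}).

The proof has an asymptotic and an infinitesimal part. The asymptotic part explains why one would guess that the conjecture holds. Write $e^{-tA}f(w,t)=w+R(w,t)$. The remainder $R$ vanishes to second order at $w=0$, and \eqref{eq:star} makes the bound $\|R(w,t)\|\le C\|w\|^2$ uniform in $t$. Hence $f(z,s)=f(v,t)=e^{tA}v+e^{tA}R(v,t)$, with an error of order $\|e^{tA}\|\,\|v\|^2$, which tends to $0$ if $\|v\|$ decays like $e^{-mt}$. Both the decay and the conclusion require a field that generates $v$. This is the infinitesimal part, Theorem~\ref{thm:field}, and it meets three obstacles.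 The chain has no regularity in $t$ to begin with; Lipschitz continuity will follow from the normalization (Sections~\ref{sec:tools} and~\ref{sec:lip}). A Lipschitz curve in a Banach space need not be differentiable anywhere; here reflexivity enters. Finally, differentiability holds outside a null set that depends on $z$, while (H2) asks for one null set for all $z$. Section~\ref{sec:model} shows this last obstacle, and the way around it, in an explicit case.

\section{Difference quotients and generalized limits: a model case}\label{sec:model}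

If $v$ solves \eqref{eq:ivp}, then $h(z,t)$ should be minus the initial velocity of the curve that leaves $z$ at time $t$. So for a chain with transition mappings $v$ the candidate for $h(z,t)$ is the limit of
\begin{equation}\label{eq:qn}
q_n(z,t)=n\Big(z-v\big(z,t,t+\tfrac1n\big)\Big),\qquad n\ge1.
\end{equation}

\begin{example}\label{ex:moebius}
Let $X=\mathbb{C}$, $A=1$, and let $b:[0,\infty)\to\mathbb{C}$ be measurable with $|b|\le1$. Put
\[
c(t)=\int_t^\infty e^{t-\tau}b(\tau)\,d\tau,\qquad \beta(s,t)=\int_s^te^{t-\tau}b(\tau)\,d\tau ,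
\]
so that $|c(t)|\le1$, $|\beta(s,t)|\le e^{t-s}-1$ and $\beta(s,t)+c(t)=e^{t-s}c(s)$. Define
\[
f(z,t)=\frac{e^tz}{1-c(t)z},\qquad v(z,s,t)=\frac{z}{e^{t-s}-\beta(s,t)z}.
\]
The M\"obius map $f(\cdot,t)$ is univalent on the disc, the denominator of $v$ has modulus at least $e^{t-s}-(e^{t-s}-1)=1$, so $|v|\le|z|$, and $f(v,t)=e^tz/(e^{t-s}-(\beta+c(t))z)=f(z,s)$. Thus $f$ is a $1$-chain. Differentiating $1/v=e^{t-s}/z-\beta(s,t)$ gives $\partial v/\partial t=-(v-b(t)v^2)$ for a.e.\ $t$. Let $b_n(t)=n\int_t^{t+1/n}b(\tau)\,d\tau$ and $\beta_n=\beta(t,t+\frac1n)$. Then $|n\beta_n-b_n(t)|\le e^{1/n}-1$, and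
\[
q_n(z,t)=z\,\frac{n(e^{1/n}-1)-n\beta_nz}{e^{1/n}-\beta_nz}=z-b_n(t)z^2+o(1)\qquad(n\to\infty).
\]
For $z\ne0$ the sequence $q_n(z,t)$ converges exactly when the averages $b_n(t)$ converge. They converge to $b(t)$ for a.e.\ $t$, but not for every $t$. If $b^*$ is the indicator function of $\bigcup_{k\ge0}(\frac12 4^{-k},4^{-k}]$, then summing geometric series gives $b^*_n(0)=\frac23$ for $n=4^k$ and $b^*_n(0)=\frac13$ for $n=2\cdot4^k$.
\end{example}

In this example the bad times form a null set, which can serve as $E$. The same is true in every separable $X$: we shall see that for each $z$ the sequence $q_n(z,t)$ converges for a.e.\ $t$ and that the mappings $q_n(\cdot,t)$ are uniformly bounded, hence uniformly Lipschitz, on each $\overline{\mathbb{B}}_r$; so convergence on a countable dense set, which holds off one null set, implies convergence on $\mathbb{B}$. Without separability every time can be bad.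

\begin{example}\label{ex:nonsep}
Let $X=\ell^2(\Gamma)$ with $\Gamma=[0,\infty)$, and $A=I$. For $\gamma\in\Gamma$ let $c_\gamma,\beta_\gamma$ be built as above from $b_\gamma(\tau)=b^*(\tau-\gamma)$, and define $f$ and $v$ coordinatewise by $f(z,t)_\gamma=e^tz_\gamma/(1-c_\gamma(t)z_\gamma)$ and $v(z,s,t)_\gamma=z_\gamma/(e^{t-s}-\beta_\gamma(s,t)z_\gamma)$. Expanding in geometric series writes $f(\cdot,t)$ and $v(\cdot,s,t)$ as sums of $k$-homogeneous polynomials bounded by $e^t\|z\|^k$ and $\|z\|^k$, so both are holomorphic on $\mathbb{B}$, and the other properties of an $I$-chain hold coordinatewise. For any $t\ge0$ let $z$ have coordinate $r\in(0,1)$ at $\gamma=t$ and $0$ elsewhere. The coordinate of $q_n(z,t)$ at $\gamma=t$ is $r-b^*_n(0)r^2+o(1)$, which does not converge. So there is no $t$ at which $q_n(\cdot,t)$ converges at every point of $\mathbb{B}$.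
\end{example}

The remedy is to replace the limit by a linear operation that is defined for all bounded sequences, agrees with the limit when there is one, and preserves the sign condition in the definition of $\mathcal{N}$. Let $\ell^\infty(\mathbb{N},X)$ be the Banach space of bounded sequences in $X$ with the supremum norm.

\begin{lemma}\label{lem:LIM}
There is a linear map $\Lambda:\ell^\infty(\mathbb{N},X)\to X$ such that
\begin{enumerate}
\item[(a)] $\|\Lambda((x_n)_n)\|\le\sup_n\|x_n\|$;
\item[(b)] $\Lambda((x_n)_n)=\lim_nx_n$ if $(x_n)$ converges in norm;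
\item[(c)] if $l\in X^*$ and $\operatorname{Re}l(x_n)\ge0$ for all $n$, then $\operatorname{Re}l(\Lambda((x_n)_n))\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem the limit functional on convergent complex sequences extends to a linear functional $\mathrm{LIM}$ of norm $1$ on $\ell^\infty$. Let $|a_n|\le N$, $\operatorname{Re}a_n\ge0$ and $\alpha=\mathrm{LIM}\,a_n$. For $\kappa>0$ we have $|a_n-\kappa|^2\le N^2+\kappa^2$, hence $|\alpha-\kappa|^2=|\mathrm{LIM}(a_n-\kappa)|^2\le N^2+\kappa^2$, that is, $|\alpha|^2-2\kappa\operatorname{Re}\alpha\le N^2$. Dividing by $\kappa$ and letting $\kappa\to\infty$ gives $\operatorname{Re}\alpha\ge0$.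

For a bounded sequence $(x_n)$ in $X$, the map $l\mapsto\mathrm{LIM}\,l(x_n)$ is a linear functional on $X^*$ of norm at most $\sup_n\|x_n\|$. Since $X$ is reflexive, it is evaluation at a unique vector $\Lambda((x_n)_n)\in X$, of the same norm. The identity $l(\Lambda((x_n)_n))=\mathrm{LIM}\,l(x_n)$ for all $l\in X^*$ gives linearity, (b) and (c).
\end{proof}

In Example~\ref{ex:moebius}, where $\Lambda=\mathrm{LIM}$, the definition $h(z,t)=\Lambda((q_n(z,t))_n)$ gives $h(z,t)=z-\tilde b(t)z^2$ with $\tilde b(t)=\mathrm{LIM}\,b_n(t)$. Here $|\tilde b(t)|\le1$ for \emph{every} $t$, so $\operatorname{Re}(h/z)\ge0$ and $h(\cdot,t)\in\mathcal{N}$ for every $t$; and $\tilde b=b$ a.e., so $\tilde b$ is measurable and $v$ solves $\partial v/\partial t=-h(v,t)$ a.e. The general proof keeps this division of labor. The properties in (H2) and (H3), which concern all $z$ at once, are inherited from $q_n$ through $\Lambda$ at every time. Measurability and the differential equation need true convergence, but they concern one $z$ at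 a time, and there a null set depending on $z$ is allowed.

\section{Estimates on the ball}\label{sec:tools}

\subsection{Standard facts}

\emph{Cauchy estimates.} Let $g$ be holomorphic on the ball $\{\|w-a\|<\rho\}$ of $X$, with values in a complex Banach space. Then $g(a+y)=\sum_{k\ge0}P_k(y)$ for $\|y\|<\rho$, where $P_k$ is a continuous $k$-homogeneous polynomial, $P_0=g(a)$ and $P_1=Dg(a)$. If $\|g\|\le N$, the Cauchy formula for $\zeta\mapsto g(a+\zeta y)$ gives $\|P_k(y)\|\le N(\|y\|/\rho)^k$. Therefore
\begin{equation}\label{eq:cauchy}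
\|Dg(a)\|\le\frac N\rho,\qquad \|g(a+y)-g(a)-Dg(a)y\|\le\frac{2N\|y\|^2}{\rho^2}\quad\text{for }\|y\|\le\frac\rho2 .
\end{equation}

\emph{Schwarz lemma.} If $g:\mathbb{B}\to X$ is holomorphic, $P_0=\dots=P_{k-1}=0$ at $a=0$, and $\|g\|\le N$ on $\overline{\mathbb{B}}_\rho$, then $\|g(w)\|\le N(\|w\|/\rho)^k$ on $\overline{\mathbb{B}}_\rho$: apply the maximum principle to $\zeta\mapsto l(g(\zeta x))/\zeta^k$ for $\|x\|=\|l\|=1$. In particular a Schwarz mapping satisfies $\|v(z)\|\le\|z\|$.

\emph{Functions with nonnegative real part.} If $p(\zeta)=\sum_{k\ge0}c_k\zeta^k$ is holomorphic on the unit disc and $\operatorname{Re}p\ge0$, then $\operatorname{Re}p(\zeta)\ge\frac{1-|\zeta|}{1+|\zeta|}\operatorname{Re}c_0$ (Harnack) and $|c_k|\le2\operatorname{Re}c_0$ for $k\ge1$ (Carath\'eodory).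

\emph{Lipschitz curves.} A reflexive space has the Radon--Nikod\'ym property. Hence a Lipschitz mapping $u$ from an interval into $X$ is differentiable a.e., and $u(t_2)-u(t_1)=\int_{t_1}^{t_2}u'(\tau)\,d\tau$ as a Bochner integral; see \cite[Ch.~III--IV]{DU} and \cite{Kom}. This fails in general Banach spaces: for the Lipschitz curve $t\mapsto\mathbf{1}_{[0,t]}$ in $L^1[0,1]$, the difference quotients with increments $\varepsilon$ and $\varepsilon/2$ are at distance $1$.

\begin{lemma}\label{lem:norm}
Let $u$ be an $X$-valued function such that $u$ and $\|u\|$ are differentiable at $t$ and $u(t)\ne0$. Then $\frac{d}{dt}\|u\|=\operatorname{Re}l(u'(t))$ at $t$, for each $l\in T(u(t))$.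
\end{lemma}

\begin{proof}
We have $\|u(t+\varepsilon)\|-\|u(t)\|\ge\operatorname{Re}l(u(t+\varepsilon)-u(t))=\varepsilon\operatorname{Re}l(u'(t))+o(\varepsilon)$. Divide by $\varepsilon>0$ and by $\varepsilon<0$ and let $\varepsilon\to0$.
\end{proof}

If $u$ is locally Lipschitz, so is the real function $\|u\|$; it is then differentiable a.e.\ and the integral of its derivative. We use Lemma~\ref{lem:norm} in this situation.

\begin{lemma}\label{lem:mk}
For $A\in L(X)$ we have $\|e^{-tA}\|\le e^{-mt}$ for $t\ge0$, and $k_+\ge m$. If $k_+<2m$, then $m>0$, and $\|e^{tA}\|e^{-2mt}$ tends to $0$ as $t\to\infty$ and is integrable on $[0,\infty)$.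
\end{lemma}

\begin{proof}
For $x\ne0$ the curve $u(t)=e^{-tA}x$ does not vanish, and $\frac{d}{dt}\|u\|=-\operatorname{Re}l(Au)\le-m\|u\|$ a.e.\ with $l\in T(u(t))=T(u(t)/\|u(t)\|)$. So $e^{mt}\|u(t)\|$ is nonincreasing. From $1\le\|e^{tA}\|\,\|e^{-tA}\|$ we get $\|e^{tA}\|\ge e^{mt}$ and $k_+\ge m$. If $k_+<2m$, then $m<2m$, so $m>0$; and for $k_+<\kappa<2m$ we have $\|e^{tA}\|e^{-2mt}\le e^{-(2m-\kappa)t}$ for large $t$.
\end{proof}

\subsection{From radial components to norms}

The definition of $\mathcal{N}$ controls only the numbers $l(g(z))$ with $l\in T(z)$, whereas a Lipschitz estimate needs $\|g(z)\|$. For homogeneous polynomials the gap is closed by an inequality of Harris. We include a proof: the radial component of $P$ controls the size of the solutions of $u'=\lambda P(u)$ for all complex $\lambda$, and the Cauchy estimate in $\lambda$ recovers $P$ from these solutions.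

\begin{lemma}[Harris \cite{Har}]\label{lem:harris}
Let $P:X\to X$ be a continuous $j$-homogeneous polynomial, $j\ge2$, with $|l(P(x))|\le c$ whenever $\|x\|=1$ and $l\in T(x)$. Then $\|P(x)\|\le j^{j/(j-1)}c\|x\|^j\le2jc\|x\|^j$ for $x\in X$.
\end{lemma}

\begin{proof}
The second inequality follows from $j\le2^{j-1}$. For the first we may assume $\|x\|=1$ and, replacing $c$ by $c+\varepsilon$ and letting $\varepsilon\to0$ at the end, $c>0$. Fix $\lambda\in\mathbb{C}$ with $|\lambda|<\frac1{(j-1)c}$. Since $P$ is Lipschitz on bounded sets, the problem $u'=\lambda P(u)$, $u(0)=x$ has a unique maximal solution for $t\ge0$, which exists as long as it stays bounded and never vanishes because $0$ is also a solution. For $y=\|u\|$, Lemma~\ref{lem:norm} and homogeneity give $y'=y^j\operatorname{Re}\big(\lambda\,l(P(u/y))\big)\le c|\lambda|y^j$ a.e. Hence $(y^{1-j})'\ge-(j-1)c|\lambda|$ and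
\[
y(t)\le\big(1-(j-1)c|\lambda|t\big)^{-1/(j-1)}\qquad\text{for }t\le 1\text{ in the interval of existence}.
\]
So $u=u_\lambda$ exists on $[0,1]$. It is the unique zero in $C([0,1],X)$ of the holomorphic mapping $\Psi(u,\lambda)(t)=u(t)-x-\lambda\int_0^tP(u(\tau))\,d\tau$. The derivative of $\Psi$ in $u$ is $I-W$ with $(W\eta)(t)=\lambda\int_0^tDP(u(\tau))\eta(\tau)\,d\tau$, and $\|W^n\|\le L^n/n!$ for $L=|\lambda|\max_\tau\|DP(u(\tau))\|$, so $I-W$ is invertible. By the implicit function theorem $\lambda\mapsto u_\lambda$ is holomorphic. Thus $w(\lambda)=u_\lambda(1)=x+\lambda\int_0^1P(u_\lambda(\tau))\,d\tau$ is holomorphic with $w'(0)=P(x)$, and $\|w(\lambda)\|\le j^{1/(j-1)}$ for $|\lambda|\le\frac1{jc}$. The Cauchy estimate gives $\|P(x)\|\le jc\cdot j^{1/(j-1)}$.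
\end{proof}

\begin{lemma}\label{lem:N}
Let $g\in\mathcal{N}$, $S=Dg(0)$, $z\in\mathbb{B}$ and $r=\|z\|$. Then
\begin{enumerate}
\item[(a)] $\operatorname{Re}l(g(z))\ge m(S)\,r\,\dfrac{1-r}{1+r}$ if $z\ne0$ and $l\in T(z)$;
\item[(b)] $\|g(z)-Sz\|\le\dfrac{8r^2}{(1-r)^2}\|S\|$;
\item[(c)] $\|g(z)\|\le\dfrac{4r}{(1-r)^2}\|S\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $g=S+\sum_{j\ge2}P_j$. For $\|x\|=1$ and $l\in T(x)$ consider, on the unit disc,
\[
p(\zeta)=\frac{l(g(\zeta x))}{\zeta}=l(Sx)+\sum_{j\ge2}l(P_j(x))\zeta^{j-1}.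
\]
For $\zeta\ne0$ the functional $(\bar\zeta/|\zeta|)\,l$ belongs to $T(\zeta x)$, and its value at $g(\zeta x)$ is $|\zeta|p(\zeta)$. Hence $\operatorname{Re}p\ge0$. For $z=rx$ we have $T(z)=T(x)$ and $\operatorname{Re}l(g(z))=r\operatorname{Re}p(r)$, so Harnack's inequality gives (a). Carath\'eodory's inequality gives $|l(P_j(x))|\le2\operatorname{Re}l(Sx)\le2\|S\|$, and Lemma~\ref{lem:harris} turns this into $\|P_j(z)\|\le4j\|S\|r^j$. Since $\sum_{j\ge1}jr^j=\frac r{(1-r)^2}$ and $\sum_{j\ge2}jr^j=\frac{r^2(2-r)}{(1-r)^2}\le\frac{2r^2}{(1-r)^2}$, we obtain (b), and (c) follows from $r+4\sum_{j\ge2}jr^j\le4\sum_{j\ge1}jr^j$.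
\end{proof}

If $v$ is a Schwarz mapping, then $z\mapsto z-v(z)$ belongs to $\mathcal{N}$, because $\operatorname{Re}l(z-v(z))\ge\|z\|-\|v(z)\|\ge0$ for $l\in T(z)$. Part (c) therefore yields
\begin{equation}\label{eq:rigid}
\|z-v(z)\|\le\frac{4r}{(1-r)^2}\,\|I-Dv(0)\|,\qquad\|z\|\le r<1 .
\end{equation}
A Schwarz mapping whose derivative at $0$ is close to the identity is close to the identity, with a linear bound. This turns the normalization of a chain into regularity in time.

\section{The vector field of a chain}\label{sec:field}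

In this section we prove Theorem~\ref{thm:field}. Let $f$ be an $A$-chain with transition mappings $v$ and put $C_r=\frac{4r}{(1-r)^2}\|A\|$.

\subsection{Lipschitz continuity in both times}\label{sec:lip}

For $s\le\tau\le t$ we have $f(v(z,s,t),t)=f(z,s)=f(v(z,s,\tau),\tau)=f(v(v(z,s,\tau),\tau,t),t)$. Injectivity of $f(\cdot,t)$ gives
\begin{equation}\label{eq:semigroup}
v(z,s,s)=z,\qquad v(z,s,t)=v(v(z,s,\tau),\tau,t).
\end{equation}
Each $v(\cdot,s,t)$ is injective because $f(\cdot,s)$ is. Differentiating $f(z,s)=f(v(z,s,t),t)$ at $z=0$ gives $e^{sA}=e^{tA}Dv(0,s,t)$, so $Dv(0,s,t)=e^{-(t-s)A}$. By \eqref{eq:cauchy}, $\|e^{-\tau A}\|=\|Dv(0,0,\tau)\|\le1$ for $\tau\ge0$, hence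
\[
\|I-e^{-\tau A}\|=\Big\|\int_0^\tau Ae^{-\sigma A}\,d\sigma\Big\|\le\tau\|A\|.
\]
Now \eqref{eq:rigid} gives
\begin{equation}\label{eq:lip1}
\|z-v(z,s,t)\|\le C_r(t-s),\qquad\|z\|\le r,\ s\le t.
\end{equation}
For $s\le t_1\le t_2$ and $\|z\|\le r$, the point $w=v(z,s,t_1)$ lies in $\overline{\mathbb{B}}_r$ and $v(z,s,t_2)=v(w,t_1,t_2)$, so \eqref{eq:lip1} yields
\begin{equation}\label{eq:lip2}
\|v(z,s,t_2)-v(z,s,t_1)\|\le C_r(t_2-t_1).
\end{equation}
This is the Lipschitz property claimed in the theorem. For the initial time, \eqref{eq:cauchy} gives $\|Dv(\cdot,s,t)\|\le\frac1{1-r}$ on the convex set $\overline{\mathbb{B}}_r$. For $s_1\le s_2\le t$ and $\|z\|\le r$ we write $v(z,s_1,t)=v(v(z,s_1,s_2),s_2,t)$ and obtain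
\begin{equation}\label{eq:lip3}
\|v(z,s_1,t)-v(z,s_2,t)\|\le\frac{\|v(z,s_1,s_2)-z\|}{1-r}\le\frac{C_r}{1-r}(s_2-s_1).
\end{equation}

The quotients $q_n$ of \eqref{eq:qn} thus have the following properties: $q_n(\cdot,t)\in\mathcal{N}$; $Dq_n(0,t)=n(I-e^{-A/n})$; $\|q_n(z,t)\|\le C_r$ for $\|z\|\le r$, by \eqref{eq:lip1}; and $q_n(z,\cdot)$ is continuous, since for $t<t'$ one passes from $v(z,t,t+\frac1n)$ to $v(z,t,t'+\frac1n)$ by \eqref{eq:lip2} and then to $v(z,t',t'+\frac1n)$ by \eqref{eq:lip3}.

\subsection{The field at a fixed time}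

With $\Lambda$ from Lemma~\ref{lem:LIM} define
\[
h(z,t)=\Lambda\big((q_n(z,t))_n\big),\qquad z\in\mathbb{B},\ t\ge0 .
\]
Fix any $t\ge0$. Since $\Lambda$ is a bounded linear map, $h(\cdot,t)$ is holomorphic as soon as $Q(z)=(q_n(z,t))_n$ is holomorphic from $\mathbb{B}$ to $\ell^\infty(\mathbb{N},X)$. Let $z_0\in\mathbb{B}$ and $\rho>0$ with $r=\|z_0\|+\rho<1$. All $q_n(\cdot,t)$ are bounded by $C_r$ on the ball of radius $\rho$ about $z_0$, so \eqref{eq:cauchy} holds for them uniformly in $n$. Thus $Gy=(Dq_n(z_0,t)y)_n$ defines a complex linear operator of norm at most $C_r/\rho$, and $\|Q(z_0+y)-Q(z_0)-Gy\|\le2C_r\|y\|^2/\rho^2$ for $\|y\|\le\rho/2$. Hence $Q$ is holomorphic with $DQ(z_0)=G$.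

The remaining properties come from the three parts of Lemma~\ref{lem:LIM}. By (a), $h(0,t)=0$ and $\|h(z,t)\|\le C_r$ for $\|z\|\le r$. By (b),
\[
Dh(0,t)y=\Lambda(DQ(0)y)=\Lambda\big((n(I-e^{-A/n})y)_n\big)=Ay .
\]
By (c), $\operatorname{Re}l(h(z,t))\ge0$ for $z\ne0$ and $l\in T(z)$, because $q_n(\cdot,t)\in\mathcal{N}$ for all $n$. So (H2) and (H3) hold with $E=\emptyset$ and the bound stated in the theorem.

\subsection{The differential equation}

Fix $s\ge0$ and $z\in\mathbb{B}$. The curve $v(z,s,\cdot)$ is Lipschitz by \eqref{eq:lip2}, hence differentiable at a.e.\ $t>s$. At such a $t$ put $w=v(z,s,t)$. By \eqref{eq:semigroup}, $v(z,s,t+\frac1n)=v(w,t,t+\frac1n)$, so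
\[
n\Big(v\big(z,s,t+\tfrac1n\big)-v(z,s,t)\Big)=-q_n(w,t).
\]
The left side converges in norm to $\frac{\partial v}{\partial t}(z,s,t)$. By Lemma~\ref{lem:LIM}(b), $h(w,t)=-\frac{\partial v}{\partial t}(z,s,t)$, which is the equation.

\subsection{Strong measurability}

It remains to prove (H1). The map $\Lambda$ says nothing about measurability, so we show that for fixed $z$ the sequence $q_n(z,t)$ converges in norm for a.e.\ $t\ge0$. Then $h(z,\cdot)$ is the a.e.\ limit of the continuous functions $q_n(z,\cdot)$, and (H1) follows.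

The previous step gives convergence only at the moving point $v(z,s,t)$. To keep the point fixed we vary the initial time instead and differentiate $u(t)=v(z,t,T)$. We shall find that the difference quotient of $u$ is $q_n(z,t)$ transformed by the derivative of a transition mapping, and this derivative has to be inverted. In infinite dimensions univalence does not make it invertible (the shift $(x_1,x_2,\dots)\mapsto(0,x_1,x_2,\dots)$ on $\ell^2$ is univalent), so we take $T-t$ small, where \eqref{eq:lip1} keeps the derivative close to $I$.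

Fix $r\in(0,1)$ and $\|z\|\le r$. Let $r'=\frac{1+r}2$ and choose $\delta>0$ with $C_{r'}\delta\le\frac{1-r}4$. It suffices to treat the intervals $(T-\delta,T)$ for $T=\delta,2\delta,3\delta,\dots$. Put $V_t=v(\cdot,t,T)$ for $t\in[T-\delta,T]$. The ball of radius $\frac{1-r}2$ about $z$ lies in $\overline{\mathbb{B}}_{r'}$. On it $\|V_t(w)-w\|\le\frac{1-r}4$ by \eqref{eq:lip1} and $\|V_t(w)-V_{t'}(w)\|\le\frac{C_{r'}}{1-r'}|t-t'|$ by \eqref{eq:lip3}. The first estimate in \eqref{eq:cauchy} gives
\[
\|DV_t(z)-I\|\le\frac12,\qquad\|DV_t(z)-DV_{t'}(z)\|\le\frac{2C_{r'}}{(1-r)(1-r')}|t-t'| .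
\]
Hence $DV_t(z)$ is invertible, and $t\mapsto DV_t(z)^{-1}$ is continuous in the operator norm.

The curve $u(t)=V_t(z)$ is Lipschitz by \eqref{eq:lip3}, so it is differentiable a.e. Let $t\in(T-\delta,T)$ be a point of differentiability, let $n$ be so large that $t_n=t+\frac1n<T$ and $C_r/n\le\frac{1-r}2$, and put $z_n=v(z,t,t_n)=z-\frac1nq_n(z,t)$. By \eqref{eq:semigroup}, $u(t)=V_{t_n}(z_n)$, while $u(t_n)=V_{t_n}(z)$. The second estimate in \eqref{eq:cauchy}, applied to $V_{t_n}:\mathbb{B}\to\mathbb{B}$ at $a=z$ with $\rho=1-r$, $N=1$ and $\|z_n-z\|\le C_r/n$, gives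
\[
n\big(u(t_n)-u(t)\big)=DV_{t_n}(z)\,q_n(z,t)+e_n,\qquad\|e_n\|\le\frac{2n\|z_n-z\|^2}{(1-r)^2}\le\frac{2C_r^2}{(1-r)^2\,n}.
\]
Therefore
\[
q_n(z,t)=DV_{t_n}(z)^{-1}\Big(n\big(u(t_n)-u(t)\big)-e_n\Big)\longrightarrow DV_t(z)^{-1}u'(t)
\]
in norm. This proves (H1) and completes the proof of Theorem~\ref{thm:field}. \qed

\begin{remark}
Reflexivity was used twice: to differentiate Lipschitz curves, and to bring the generalized limit back from $X^{**}$ to $X$. Univalence of $f(\cdot,t)$ was used for \eqref{eq:semigroup} and for the injectivity of $v(\cdot,s,t)$, and the normalization for \eqref{eq:lip1}.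
\end{remark}

\section{Recovering a chain from its transition mappings}\label{sec:recover}

\subsection{Uniqueness and decay of solutions}

The uniqueness statement in Theorem~\ref{thm:known} concerns solutions that have all the properties listed there, including the existence of the limit \eqref{eq:limit}. To identify the transition mappings with the flow of $h$ we need uniqueness among Lipschitz curves.

\begin{lemma}\label{lem:unique}
Let $h$ be a Herglotz vector field. Two locally Lipschitz curves $u_1,u_2:[s,\infty)\to\mathbb{B}$ with $u_i'=-h(u_i,t)$ a.e.\ and $u_1(s)=u_2(s)$ coincide.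
\end{lemma}

\begin{proof}
Let $T>s$. On $[s,T]$ both curves lie in some $\overline{\mathbb{B}}_\rho$, $\rho<1$. With $\rho'=\frac{1+\rho}2$, (H3) and \eqref{eq:cauchy} show that $h(\cdot,t)$ is Lipschitz on $\overline{\mathbb{B}}_\rho$ with constant $L=K(\rho',T)/(\rho'-\rho)$ for $t\in[0,T]\setminus E$. Since $u_1-u_2$ is the integral of its derivative, $\|u_1(t)-u_2(t)\|\le L\int_s^t\|u_1(\tau)-u_2(\tau)\|\,d\tau$ on $[s,T]$, and Gronwall's inequality gives $u_1=u_2$.
\end{proof}

\begin{lemma}\label{lem:decay}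
Let $h$ be a Herglotz vector field with linear part $A$ and let $u:[s,\infty)\to\mathbb{B}\setminus\{0\}$ be locally Lipschitz with $u'=-h(u,t)$ a.e. Then
\[
\frac{\|u(t)\|}{(1-\|u(t)\|)^2}\le e^{-m(t-s)}\frac{\|u(s)\|}{(1-\|u(s)\|)^2},\qquad t\ge s.
\]
\end{lemma}

\begin{proof}
Let $y=\|u\|$. By Lemmas~\ref{lem:norm} and~\ref{lem:N}(a), $y'\le-my\frac{1-y}{1+y}$ a.e., so
\[
\frac d{dt}\log\frac y{(1-y)^2}=y'\Big(\frac1y+\frac2{1-y}\Big)=\frac{y'(1+y)}{y(1-y)}\le-m\quad\text{a.e.}
\]
On compact intervals $y$ stays in a compact subset of $(0,1)$, so the logarithm is locally Lipschitz and the inequality can be integrated.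
\end{proof}

From now on $k_+<2m$; thus $m>0$ and $\|e^{tA}\|e^{-2mt}\to0$ by Lemma~\ref{lem:mk}.

\begin{proposition}\label{prop:key}
Let $f$ be an $A$-chain with transition mappings $v$ and let $h$ be the field of Theorem~\ref{thm:field}.
\begin{enumerate}
\item[(a)] $v$ is the flow of $h$, and $\|v(z,s,t)\|\le e^{-m(t-s)}\dfrac{\|z\|}{(1-\|z\|)^2}$ for $z\in\mathbb{B}$, $t\ge s$.
\item[(b)] If $\rho\in(0,1)$, $t\ge s$, $\mu_\rho(t)<\infty$ and $\|v(z,s,t)\|\le\rho$, then
\[
\|f(z,s)-e^{tA}v(z,s,t)\|\le\frac{e^{2ms}\|z\|^2}{\rho^2(1-\|z\|)^4}\,\big(\mu_\rho(t)+\rho\big)\,\|e^{tA}\|e^{-2mt}.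
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For fixed $z$ and $s$, both $v(z,s,\cdot)$ and the flow of $h$ are Lipschitz solutions of \eqref{eq:ivp} with values in $\mathbb{B}$, so they agree by Lemma~\ref{lem:unique}. The bound is trivial for $z=0$. For $z\ne0$ we have $v(z,s,t)\ne0$ by injectivity of $v(\cdot,s,t)$, and Lemma~\ref{lem:decay} applies.

(b) The mapping $R(w,t)=e^{-tA}f(w,t)-w$ is holomorphic in $w$, with $R(0,t)=0$, $DR(0,t)=0$ and $\|R(w,t)\|\le\mu_\rho(t)+\rho$ on $\overline{\mathbb{B}}_\rho$. By the Schwarz lemma with $k=2$, $\|R(w,t)\|\le(\mu_\rho(t)+\rho)\|w\|^2/\rho^2$ there. For $w=v(z,s,t)$ we have $f(z,s)=f(w,t)=e^{tA}w+e^{tA}R(w,t)$, and (a) bounds $\|w\|^2$.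
\end{proof}

\subsection{Proof of Theorem~\ref{thm:conj}}

By Proposition~\ref{prop:key}(a), $v$ is the flow of $h$. Let $r\in(0,1)$, $\|z\|\le r$ and $t\ge s$. Then $\|v(z,s,t)\|\le r$ and, by \eqref{eq:star}, $\mu_r(t)\le M(r)$. Proposition~\ref{prop:key}(b) with $\rho=r$ gives
\[
\|f(z,s)-e^{tA}v(z,s,t)\|\le\frac{M(r)+r}{(1-r)^4}\,e^{2ms}\,\|e^{tA}\|e^{-2mt},
\]
and the right side tends to $0$ as $t\to\infty$, independently of $z\in\overline{\mathbb{B}}_r$. The case $s=0$ is the $A$-parametric representation of $f(\cdot,0)$. \qed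

\begin{remark}
For each $s\ge0$ the mapping $e^{-sA}f(\cdot,s)=\lim_{t\to\infty}e^{tA}v(\cdot,s,s+t)$ also has $A$-parametric representation: $h(z,s+t)$ is a Herglotz vector field with linear part $A$, and by Lemma~\ref{lem:unique} its flow from time $0$ is $v(z,s,s+t)$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:equiv}}

The integral $J$ is finite by Lemma~\ref{lem:mk}. We prove (v)$\Rightarrow$(ii)$\Rightarrow$(i)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(v).

\emph{(v)$\Rightarrow$(ii).} This is the heuristic before Example~\ref{ex:resonance} with constants. Let $f$ be generated by a field $\tilde h$ with flow $\tilde v$. Fix $t\ge0$ and $0<\|z\|\le r$; for $z=0$ there is nothing to prove. The curve $\tau\mapsto\tilde v=\tilde v(z,t,\tau)$ does not vanish, because $\tilde v(\cdot,t,\tau)$ is univalent and fixes $0$. The function $\varphi(\tau)=e^{(\tau-t)A}\tilde v(z,t,\tau)$ is locally Lipschitz on $[t,\infty)$, with $\varphi(t)=z$ and $\varphi'(\tau)=e^{(\tau-t)A}(A\tilde v-\tilde h(\tilde v,\tau))$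 a.e. By Lemmas~\ref{lem:N}(b) and~\ref{lem:decay}, for a.e.\ $\tau$,
\[
\|A\tilde v-\tilde h(\tilde v,\tau)\|\le\frac{8\|A\|\,\|\tilde v\|^2}{(1-\|\tilde v\|)^2}\le8\|A\|\Big(\frac{\|\tilde v\|}{(1-\|\tilde v\|)^2}\Big)^2\le8\|A\|\frac{r^2}{(1-r)^4}e^{-2m(\tau-t)}.
\]
Integrating $\varphi'$ and substituting $\sigma=\tau-t$, we get $\|\varphi(\tau)-z\|\le8\|A\|J\frac{r^2}{(1-r)^4}$ for all $\tau\ge t$. By \eqref{eq:limit}, $\varphi(\tau)\to e^{-tA}f(z,t)$ as $\tau\to\infty$, and (ii) follows.

\emph{(ii)$\Rightarrow$(i)} needs no proof, and \emph{(i)$\Rightarrow$(iii)} holds for every $\rho$ because $\mu_\rho\le M(\rho)$ and $\|e^{tA}\|e^{-2mt}\to0$.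

\emph{(iii)$\Rightarrow$(iv).} Now the chain is controlled only on one ball and along one sequence of times; the decay of $v$ brings every point into that ball. Choose $t_n\to\infty$ with $\mu_\rho(t_n)<\infty$ and $\|e^{t_nA}\|e^{-2mt_n}\mu_\rho(t_n)\to0$. Fix $s\ge0$ and $z\in\mathbb{B}$. Since $m>0$, Proposition~\ref{prop:key}(a) gives $\|v(z,s,t_n)\|\le\rho$ for large $n$, and then part (b) gives $e^{t_nA}v(z,s,t_n)\to f(z,s)$. As $v$ is the flow of $h$, the full limit $\lim_{t\to\infty}e^{tA}v(z,s,t)$ exists by Theorem~\ref{thm:known}, so it equals $f(z,s)$.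

\emph{(iv)$\Rightarrow$(v).} By Proposition~\ref{prop:key}(a), $v$ is the flow of the field $h$ of Theorem~\ref{thm:field}. The chain generated by $h$ is given by \eqref{eq:limit}, and by (iv) it is $f$.

For the last assertion, let $g$ have $A$-parametric representation by a field $\tilde h$. The chain generated by $\tilde h$ is an $A$-chain with initial element $g$, and it satisfies \eqref{eq:star} by (v)$\Rightarrow$(ii). The converse is Theorem~\ref{thm:conj}. \qed

\section{Sharpness of the growth condition}\label{sec:sharp}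

By (v)$\Rightarrow$(ii), every mapping $g$ with $A$-parametric representation obeys $\|g(z)\|\le M(r)$ for $\|z\|\le r$, with the function $M$ of Theorem~\ref{thm:equiv}(ii), which depends only on $A$. Composing the linear chain $e^{tA}z$ with a large quadratic shear violates this bound, while the normalized mappings grow only at the critical rate $e^{2mt}/\|e^{tA}\|$.

\begin{proposition}\label{prop:sharp}
Let $X=\mathbb{C}^2$ with the Euclidean norm, $A=\operatorname{diag}(1,\lambda)$ with $1\le\lambda<2$, and $a\in\mathbb{C}$. Then $k_+(A)<2m(A)$, and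
\[
F_a(z,t)=\big(e^tz_1,\ e^{\lambda t}z_2+ae^{2t}z_1^2\big)
\]
is an $A$-chain for which $\|e^{tA}\|e^{-2mt}\mu_\rho(t)$ is bounded on $[0,\infty)$ for each $\rho\in(0,1)$. If $|a|>4M(\frac12)=2+\frac{128\lambda}{2-\lambda}$, with $M$ as in Theorem~\ref{thm:equiv}(ii), then $F_a(\cdot,0)$ does not have $A$-parametric representation. Hence ``$\liminf=0$'' in condition (iii) cannot be replaced by boundedness, and \eqref{eq:star} cannot be omitted from Theorem~\ref{thm:conj}.
\end{proposition}

\begin{proof}
As in Example~\ref{ex:resonance}, $m=1$, $k_+=\lambda<2$ and $\|e^{tA}\|=e^{\lambda t}$. The shear $\Phi_a(w)=(w_1,w_2+aw_1^2)$ is an automorphism of $\mathbb{C}^2$ with inverse $\Phi_{-a}$, $\Phi_a(0)=0$ and $D\Phi_a(0)=I$, and $F_a(z,t)=\Phi_a(e^{tA}z)$. Since $\|e^{-\tau A}\|=e^{-\tau}\le1$, the mapping $F_a$ is an $A$-chain with transition mappings $e^{-(t-s)A}z$. From $e^{-tA}F_a(z,t)=(z_1,z_2+ae^{(2-\lambda)t}z_1^2)$ we get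
\begin{equation}\label{eq:mu}
|a|\rho^2e^{(2-\lambda)t}\le\mu_\rho(t)\le\rho+|a|\rho^2e^{(2-\lambda)t},
\end{equation}
the lower bound by taking $z=(\rho,0)$. So $\|e^{tA}\|e^{-2mt}\mu_\rho(t)=e^{(\lambda-2)t}\mu_\rho(t)\le\rho+|a|\rho^2$.

Here $\|A\|=\lambda$ and $J=\int_0^\infty e^{(\lambda-2)\sigma}d\sigma=\frac1{2-\lambda}$, so $M(\frac12)=\frac12+\frac{32\lambda}{2-\lambda}$. If $F_a(\cdot,0)$ has $A$-parametric representation, then
\[
\frac{|a|}4\le\big\|\big(\tfrac12,\tfrac a4\big)\big\|=\big\|F_a\big((\tfrac12,0),0\big)\big\|\le M(\tfrac12).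
\]
For $|a|>4M(\frac12)$ this is false. For such $a$ the chain $F_a$ is not generated by any field, so (v) fails although the quantity in (iii) is bounded, and the conclusion of Theorem~\ref{thm:conj} fails.
\end{proof}

\begin{remark}
By \eqref{eq:mu}, $\|e^{tA}\|e^{-2mt}\mu_\rho(t)\to|a|\rho^2$. For every $a\ne0$ the chain $F_a$ violates the conditions of Theorem~\ref{thm:equiv}, as one also sees from (iv): $e^{tA}v(z,s,t)=e^{sA}z\ne F_a(z,s)$ when $z_1\ne0$. So no positive bound on the lower limit in (iii), however small, implies (iv). On the other hand, for $0<|a|\le\frac1{2-\lambda}$ the initial element $F_a(\cdot,0)=\Phi_a|_{\mathbb{B}}$ does have $A$-parametric representation by Example~\ref{ex:resonance}. It is then the initial element of two different $A$-chains, of which only one satisfies \eqref{eq:star}.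
\end{remark}

\begin{thebibliography}{9}

\bibitem{DU} Diestel and Uhl, \emph{Vector Measures}, 1977.

\bibitem{GHKK13} Graham, Hamada, Kohr and Kohr, 2013.

\bibitem{GHKK23} Ian Graham, Hidetaka Hamada, Gabriela Kohr and Mirela Kohr, \emph{Loewner PDE in infinite dimensions}, arXiv:2309.13263 (2023).

\bibitem{Har} Harris, Amer. J. Math. \textbf{93} (1971), 1005--1019.

\bibitem{Kom} K\=omura, J. Math. Soc. Japan \textbf{19} (1967).

\end{thebibliography}
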